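# Nearly ultrametric sets of positive measure, and compact spaces that have none

## 1. A fat Cantor set in the unit interval

An **ultrametric** is a metric $\rho$ with $\rho(x,z)\le\max\{\rho(x,y),\rho(y,z)\}$ for all $x,y,z$. One consequence is used all the time: for each $t>0$ the relation $\rho(x,y)<t$ is an equivalence relation, and points in different classes are at $\rho$-distance at least $t$. Iterating the inequality along a chain gives $\rho(x_0,x_n)\le\max_i\rho(x_{i-1},x_i)$.

A map $f$ between metric spaces is **$\beta$-Hölder** if $d(f(x),f(y))\le c\,d(x,y)^\beta$ for some constant $c$ and all $x,y$. It is Lipschitz if it is $1$-Hölder, and **nearly Lipschitz** if it is $\beta$-Hölder for every $\beta<1$, with a constant that may depend on $\beta$. A set $C\subseteq X$ is **nearly ultrametric** if there are an ultrametric space $Z$ and a Lipschitz bijection $\phi:C\to Z$ whose inverse is nearly Lipschitz.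

It is convenient to forget $Z$ and pull its metric back to $C$: put $\rho(x,y)=d_Z(\phi(x),\phi(y))$. Then "$\phi$ is Lipschitz" reads $\rho\le c\,d$ for some $c>0$, and "$\phi^{-1}$ is $\beta$-Hölder" reads $d\le b\,\rho^\beta$ for some $b>0$. So $C$ is nearly ultrametric exactly when it carries an ultrametric $\rho\le c\,d$ such that for every $\beta<1$ there is $b_\beta$ with $d\le b_\beta\rho^\beta$.

**Example 1.** *The interval $[0,1]$ with Lebesgue measure has compact nearly ultrametric subsets of measure arbitrarily close to $1$.*

Fix $0<\eta<\frac12$ and let $s_n=\eta\,2^{-n}n^{-2}$ for $n\ge1$. Remove from $[0,1]$, for every $n\ge 1$, all points at distance less than $s_n/2$ from a multiple of $2^{-n}$. What remains is a compact set $C$. At stage $n$ the removed measure is at most $2^n s_n=\eta n^{-2}$ (the two endpoints contribute half an interval each), so $C$ has measure at least $1-\eta\sum n^{-2}\ge1-2\eta$.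

For $x\ne y$ in $C$ let $n(x,y)$ be the least $n\ge1$ such that a multiple of $2^{-n}$ lies between $x$ and $y$, and put $\rho(x,y)=s_{n(x,y)}$, $\rho(x,x)=0$. If $n<\min(n(x,y),n(y,z))$, then $x,y,z$ lie in one dyadic interval of level $n$. Hence $n(x,z)\ge\min(n(x,y),n(y,z))$, and since $s_n$ decreases, $\rho$ is an ultrametric. Let $n=n(x,y)$. Both points are at distance at least $s_n/2$ from the multiple between them, so $|x-y|\ge s_n=\rho(x,y)$. They lie in the same dyadic interval of level $n-1$ (which is $[0,1]$ if $n=1$), so $|x-y|\le2\cdot2^{-n}$. Finally, for $0<\beta<1$,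
$$\frac{s_n^\beta}{2^{-n}}=\eta^\beta\,2^{n(1-\beta)}\,n^{-2\beta}\to\infty ,$$
so $2^{-n}\le b\,s_n^\beta$ for all $n$ with a suitable $b$, and $|x-y|\le2b\,\rho(x,y)^\beta$. $\square$

The word "nearly" cannot be dropped, even here. Suppose a measurable $C\subseteq[0,1]$ of positive measure carried an ultrametric with $\rho\le c\,d$ and $d\le b\,\rho$. Let $x$ be a density point of $C$ in $(0,1)$ and let $0<\delta<\frac14$. For small $r$ the set $[x-r,x+r]\setminus C$ has measure less than $\delta r$, so every subinterval of length $\delta r$ meets $C$. So there are $y,z\in C$ with $|y-z|\ge r$, joined by a chain in $C$ with steps at most $2\delta r$. Then $\rho(y,z)\le2c\delta r$, hence $r\le|y-z|\le 2bc\,\delta r$, which is false if $\delta<\frac1{2bc}$.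

The general question is this. A metric space is **analytic** if it is a continuous image of a Polish space, equivalently of the Baire space $\mathbb N^{\mathbb N}$; every compact metric space is analytic. In "Mapping Borel sets onto balls and self-similar sets by Lipschitz and nearly Lipschitz maps", arXiv:1802.08095 (2018), Ondřej Zindulka asks:

*Is it true that for every analytic (or, equivalently, compact) metric space $X$ and every finite Borel measure $\mu$ on $X$ with $\mu(X)>0$ there is a nearly ultrametric Borel set $C\subseteq X$ with $\mu(C)>0$?*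

The answer is **no**. What changes when we leave the interval?

## 2. Cutting cubes: the price of a gap grows with the number of coordinates

In $[0,1]^N$ with the sup metric, cut in every coordinate at the multiples of $r$, and open gaps of width $s$. The lost fraction of measure is about $Ns/r$. To lose only $n^{-2}$ at scale $r=2^{-n}$ we take $s_n\approx 2^{-n}/(Nn^2)$. For fixed $N$ this is harmless, because all that matters is that $s_n\ge 2^{-n(1+o(1))}$. If anything is to go wrong, the number of coordinates must grow as the scale shrinks. A first guess for a counterexample is then an infinite-dimensional cube. It does not work.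

**Example 2.** *Let $Y=\prod_{k\ge1}[0,2^{-k}]$ with the sup metric $d$ and the product $\mu$ of normalized Lebesgue measures. Then $Y$ has compact nearly ultrametric subsets of measure arbitrarily close to $1$.*

The space $Y$ is infinite-dimensional: it contains isometric copies of $[0,2^{-N}]^N$ for every $N$. Fix $0<\eta<\frac12$ and put $s_n=\eta\,2^{-n}n^{-3}$. For every $n\ge2$ and every $k<n$, remove the points $x$ for which $x_k$ is at distance less than $s_n/2$ from a multiple of $2^{-n}$. In coordinate $k$ there are $2^{n-k}$ dyadic intervals of level $n$, so the normalized removed measure is at most $2^k\cdot2^{n-k}s_n=\eta n^{-3}$. Summing over $k<n$ and then over $n$ gives a loss of at most $\eta\sum n^{-2}\le2\eta$. Let $C$ be the compact remainder.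

For $x\ne y$ in $C$ let $n(x,y)$ be the least $n\ge2$ such that for some $k<n$ a multiple of $2^{-n}$ lies between $x_k$ and $y_k$. It exists: if $x_k\ne y_k$, any $n>k$ with $2^{-n}\le|x_k-y_k|$ will do. Put $\rho(x,y)=s_{n(x,y)}$ and $\rho(x,x)=0$. As in Example 1, $\rho$ is an ultrametric and $\rho\le d$. With $n=n(x,y)$, the coordinates $k<n-1$ differ by at most $2^{-(n-1)}$: if $n>2$, because $n-1$ does not separate them, and if $n=2$, because there are none. The coordinates $k\ge n-1$ differ by at most $2^{-k}\le2^{-(n-1)}$. So $d(x,y)\le2\cdot2^{-n}$, and $2^{-n}\le b\,s_n^\beta$ for every $\beta<1$ as before. $\square$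

At scale $2^{-n}$ only $n-1$ coordinates of $Y$ are active, so the gap is smaller than the scale only by a factor polynomial in $n=\log_2(1/r)$. We can afford any factor $2^{o(n)}$. Trouble can start only when the number of active coordinates at scale $r$ is a *power* $r^{-\tau}$. Then the same recipe gives gaps $s\approx r^{1+\tau}$ up to logarithms, and exponents $\beta<\frac1{1+\tau}$ only. We must now decide whether the grid recipe is wasteful.

## 3. From counting classes to comparing each class with its own neighborhood

Suppose $C$ carries an ultrametric with $\rho\le c\,d$ and $d\le\theta(\rho)$, with $\theta$ nondecreasing (think of $\theta(t)=bt^\beta$). Fix a small $h>0$ and cut $C$ into the classes $P_i$ of the relation $\rho<3ch$. Different classes satisfy $d\ge\rho/c\ge3h$, and each class has diameter at most $D=\theta(3ch)$. So $C$ is a union of pieces of diameter at most $D$ with gaps at least $3h$. We want to show that such a $C$ has small measure if there are many coordinates.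

Take one torus $(\mathbb R/L\mathbb Z)^N$ with the sup metric, where $h<D<L/3$, and try to count. The $h$-neighborhoods of the classes are disjoint and each contains a cube of side $2h$, so there are at most $(L/2h)^N$ classes. Each class occupies at most a fraction $(D/L)^N$ of the torus. Together, the measure of $C$ is at most $(D/2h)^N$. This says nothing when $D\ge2h$, and that is the case of interest, since $D/h=b(3c)^\beta h^{\beta-1}\to\infty$ as $h\to0$ when $\theta(t)=bt^\beta$ with $\beta<1$.

The two bounds that were multiplied cannot both be sharp. A class as large as $D$ in every coordinate has an $h$-neighborhood of size $D+2h$ in every coordinate. So compare each class with its *own* neighborhood. If $P\subseteq\mathbb R^N$ is compact of sup-diameter at most $D$, then $|P|\le D^N$, and the Brunn–Minkowski inequality gives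
$$|P+[-h,h]^N|\ge\bigl(|P|^{1/N}+2h\bigr)^N\ge\Bigl(1+\frac{2h}D\Bigr)^N|P| .$$
Since the neighborhoods are disjoint, $C$ has normalized measure at most $(1+2h/D)^{-N}$, which is small once $N$ is much larger than $D/h$. The grid recipe is not wasteful.

One torus is not enough, because $N$ is fixed while $D/h\to\infty$ as $h\to0$, and at any fixed $h$ a large constant $b$ makes the bound useless. We therefore need blocks at infinitely many scales $h_k\to0$, with numbers of coordinates $N_k$ that beat $h_k^{\beta-1}$. We also need each block to be wider than $D$: a block of diameter at most $D$ could sit inside a single class and cost nothing. Finally, blocks may be discrete. On a discrete torus the neighborhood estimate is elementary, one coordinate at a time, and Brunn–Minkowski is not needed.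

## 4. Products of discrete tori and the thickening estimate

Let $M_k,N_k\in\mathbb N$ and $h_k>0$ satisfy $M_k\ge3$ and $a_k:=h_kM_k\to0$. Put
$$G_k=(\mathbb Z/M_k\mathbb Z)^{N_k},\qquad X=\prod_{k\ge1}G_k,\qquad d(x,y)=\sup_kh_k\|x_k-y_k\|, \tag{1}$$
where $\|g\|$ is the maximum over the coordinates of $g$ of the cyclic distance to $0$ in $\mathbb Z/M_k\mathbb Z$. For example, in $\mathbb Z/5\mathbb Z$ the cyclic distances of $0,1,2,3,4$ to $0$ are $0,1,2,2,1$. So $h_k$ is the step of block $k$, the diameter of block $k$ is at most $a_k/2$, and $N_k$ is the number of its coordinates.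

The function $d$ is a translation invariant metric. Since $h_k\|\cdot\|\le a_k/2\to0$, two points that agree in the first $n$ blocks are at distance at most $\sup_{k>n}a_k/2$, which tends to $0$. Conversely $d(x,y)<h_k$ forces $x_k=y_k$. So $d$ induces the product topology, and $X$ is a compact metric space and a compact abelian group. Let $\mu$ be the product of the uniform probability measures on the $G_k$.

Let $E_k=\{-1,0,1\}^{N_k}\subseteq G_k$, regarded as a subset of $X$ supported on block $k$. For $P\subseteq X$ put $P^{(k)}=P+E_k$. This is a finite union of translates of $P$, compact if $P$ is, and each of its points is at distance at most $h_k$ from $P$.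

**Lemma 1.** Let $P\subseteq X$ be compact with $\operatorname{diam}P\le D$, let $q=\lfloor D/h_k\rfloor$, and suppose $M_k\ge3q+3$. Then
$$\mu(P^{(k)})\ge\Bigl(1+\frac2{q+1}\Bigr)^{N_k}\mu(P).$$

If a section of $P$ in block $k$ is a cube with $q+1$ points on each side, it has $(q+1)^{N_k}$ points and thickens to a cube with $(q+3)^{N_k}$ points, so equality is possible. The condition on $M_k$ keeps small sets from wrapping around the circle. In $\mathbb Z/3q\mathbb Z$ with $q\ge1$, the set $\{0,q,2q\}$ has all mutual cyclic distances equal to $q$, yet it lies in no arc of $q+1$ points.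

*Proof.* Write $M=M_k$, $N=N_k$.

**Step 1: reduce to one block.** The aim is to replace $P$ by a finite set. Write $X=X'\times G_k$, where $X'$ is the product of the other blocks. If $S$ is the section of $P$ over a point of $X'$, then the section of $P^{(k)}$ over that point is $S+E_k$. By Fubini, $\mu(P)$ and $\mu(P^{(k)})$ are the integrals over $X'$ of $|S|/|G_k|$ and $|S+E_k|/|G_k|$. So it suffices to prove
$$|S+E_k|\ge\Bigl(1+\frac2{q+1}\Bigr)^N|S|\qquad\text{for every nonempty section }S. \tag{2}$$

**Step 2: unroll the torus.** The aim is to see $S$ inside $\mathbb Z^N$, in a box with $q+1$ points per side. Any $g,g'\in S$ satisfy $h_k\|g-g'\|\le D$, so $\|g-g'\|\le q$, because $\|g-g'\|$ is an integer. Translate so that $0\in S$. Then every coordinate of every $g\in S$ has cyclic distance at most $q$ from $0$. Since $2q<M$, it has exactly one representative in $\{-q,\dots,q\}$. So $S$ lifts to a set $Q\subseteq\{-q,\dots,q\}^N\subseteq\mathbb Z^N$ with $|Q|=|S|$.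

Let $u,v$ be the $i$-th coordinates of two points of $Q$. Then $|u-v|\le2q<M$, and the cyclic distance of their residues gives $\min(|u-v|,M-|u-v|)\le q$. But $M-|u-v|\ge M-2q>q$, so $|u-v|\le q$. Hence for each $i$ the $i$-th coordinates of points of $Q$ lie in an interval of $q+1$ consecutive integers.

**Step 3: thicken one coordinate at a time.** The aim is a factor $1+\frac2{q+1}$ from each coordinate. Let $Q_0=Q$ and $Q_i=Q_{i-1}+\{-1,0,1\}e_i$ for $i=1,\dots,N$, where $e_i$ is the $i$-th unit vector. Earlier thickenings did not touch the $i$-th coordinate, so the $i$-th coordinates of points of $Q_{i-1}$ are those of points of $Q$. Hence each nonempty line of $Q_{i-1}$ in direction $e_i$ has $l$ points with $1\le l\le q+1$. For a finite nonempty $T\subset\mathbb Z$ we have $|T+\{-1,0,1\}|\ge|T|+2$, since $T$, $\min T-1$ and $\max T+1$ all lie in the sum. So the line becomes one with at least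
$$l+2\ge l\Bigl(1+\frac2{q+1}\Bigr)$$
points; the inequality holds because $l\le q+1$. Summing over lines, $|Q_i|\ge(1+\frac2{q+1})|Q_{i-1}|$, and so $|Q_N|\ge(1+\frac2{q+1})^N|Q|$.

**Step 4: roll back.** The aim is to check that nothing is lost modulo $M$. We have $Q_N=Q+\{-1,0,1\}^N\subseteq\{-q-1,\dots,q+1\}^N$. Each side has $2q+3\le M$ points, so reduction modulo $M$ is injective on this cube. It maps $Q_N$ onto $S+E_k$. Hence $|S+E_k|=|Q_N|\ge(1+\frac2{q+1})^N|S|$, which is (2). $\square$

**Lemma 2.** Let $C\subseteq X$ carry an ultrametric $\rho$ with $\rho\le c\,d$ and $d(x,y)\le\theta(\rho(x,y))$ for $x\ne y$, where $\theta:(0,\infty)\to(0,\infty)$ is nondecreasing. For a given $k$ let $q_k=\lfloor\theta(3ch_k)/h_k\rfloor$. If $M_k\ge3q_k+3$, then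
$$\mu(\overline C)\le\Bigl(1+\frac2{q_k+1}\Bigr)^{-N_k}.$$

*Proof.* We may assume $C\ne\emptyset$.

**Step 1: cut $C$ at level $3ch_k$.** The aim is finitely many small, well separated pieces. The relation $\rho(x,y)<3ch_k$ is an equivalence relation on $C$. Points in different classes satisfy $d\ge\rho/c\ge3h_k$, and since $X$ is compact there are only finitely many classes $P_1,\dots,P_p$. Two distinct points of one class satisfy $d\le\theta(\rho)\le\theta(3ch_k)$, so each class has diameter at most $\theta(3ch_k)$.

**Step 2: pass to closures and thicken.** The aim is to apply Lemma 1 to disjoint sets. The closures $\overline P_i$ have the same diameters and are pairwise at distance at least $3h_k$, and $\overline C=\bigcup_i\overline P_i$ because the union is finite. Points of $\overline P_i^{(k)}$ are within $h_k$ of $\overline P_i$. As $h_k+h_k<3h_k$, these sets are pairwise disjoint. Lemma 1 with $D=\theta(3ch_k)$ gives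
$$1\ge\sum_i\mu(\overline P_i^{(k)})\ge\Bigl(1+\frac2{q_k+1}\Bigr)^{N_k}\sum_i\mu(\overline P_i)=\Bigl(1+\frac2{q_k+1}\Bigr)^{N_k}\mu(\overline C).\qquad\square$$

We shall always combine Lemma 2 with Bernoulli's inequality $(1+t)^N\ge1+Nt$:
$$\mu(\overline C)\le\Bigl(1+\frac{2N_k}{q_k+1}\Bigr)^{-1}\qquad\text{whenever }M_k\ge3q_k+3. \tag{3}$$
So $\mu(\overline C)=0$ as soon as, for infinitely many $k$ tending to infinity, $M_k\ge3q_k+3$ and $N_k/(q_k+1)\to\infty$.

## 5. A compact space in which every nearly ultrametric set is null

How should the parameters be chosen? If $\theta(t)=bt^\beta$, then $q_k$ is at most a constant times $h_k^{\beta-1}$. Try $M_k=N_k\approx h_k^{-\alpha}$. Compactness needs $a_k\approx h_k^{1-\alpha}\to0$, so $\alpha<1$. For $M_k$ and $N_k$ to beat $q_k$ we need $1-\beta<\alpha$. Any $\alpha\in(0,1)$ is good for some $\beta<1$, and one exponent $\beta<1$ is all we need in order to refute the question. Take $\alpha=\frac12$.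

**Theorem 1.** Take $M_k=N_k=2^{k+1}$ and $h_k=4^{-k}$. Then $X$ is compact, $\mu(X)=1$, and $\mu(\overline C)=0$ for every nearly ultrametric $C\subseteq X$. So the answer to the question is no. For this conclusion it suffices that $\phi$ is Lipschitz and $\phi^{-1}$ is $\beta$-Hölder for a single $\beta>1/2$.

*Proof.* We have $M_k\ge4$ and $a_k=2\cdot2^{-k}\to0$, so Section 4 applies. Let $\rho$ be an ultrametric on $C$ with $\rho\le c\,d$ and $d\le b\rho^\beta$, where $\beta>\frac12$. If $C$ is nearly ultrametric, $\beta=\frac34$ is available. With $\theta(t)=bt^\beta$,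
$$q_k\le\frac{b(3ch_k)^\beta}{h_k}=b(3c)^\beta\,4^{k(1-\beta)}=B\,2^{k(2-2\beta)},\qquad B=b(3c)^\beta .$$
Since $2-2\beta<1$, $q_k/2^k\to0$. Hence $M_k=2^{k+1}\ge3q_k+3$ for all large $k$, and $N_k/(q_k+1)\to\infty$. By (3), $\mu(\overline C)=0$. A Borel set $C$ has $\mu(C)\le\mu(\overline C)$, so no nearly ultrametric Borel set has positive measure. $\blacksquare$

## 6. Metric order and the threshold $\frac1{1+\tau}$

Sections 2 and 5 suggest that what matters is the power $\tau$ when about $r^{-\tau}$ coordinates are active at scale $r$. In a general space the number of active coordinates is replaced by the logarithm of a covering number.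

**Definition.** For a totally bounded set $E\ne\emptyset$ let $N(E,r)$ be the least number of closed $r$-balls centered in $E$ that cover $E$. The **metric order** of $E$ is
$$\operatorname{ord}E=\limsup_{r\to0}\frac{\log(1+\log N(E,r))}{\log(1/r)} .$$
For a measure $\mu$, with $B(x,r)$ the open ball, the pointwise version is
$$\operatorname{ord}_\mu(x)=\limsup_{r\to0}\frac{\log\bigl(1+\log^+\frac1{\mu(B(x,r))}\bigr)}{\log(1/r)} .$$

Some examples follow.

- If $E$ has finite upper box dimension, then $N(E,r)\le r^{-s}$ for some $s$ and all small $r$. So $1+\log N(E,r)\le1+s\log(1/r)$ and $\operatorname{ord}E=0$. If $\mu(B(x,r))\ge r^s$ for small $r$, then $\operatorname{ord}_\mu(x)=0$.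
- The cube $Y$ of Example 2 has $N(Y,2^{-n})\le\prod_{k<n}2^{n-k}\le2^{n^2}$: cut the coordinates $k<n$ into intervals of length $2^{-n}$. For $2^{-n}\le r<2^{1-n}$ this gives $\log N(Y,r)\le n^2\log2$, so $\operatorname{ord}Y=0$, although $Y$ is infinite-dimensional.
- For the spaces (1), $N(X,a_k/8)$ is large. In a closed ball of radius $a_k/8=h_kM_k/8$, each coordinate of block $k$ takes at most $\frac{M_k}4+1$ of its $M_k$ values, a fraction of at most $\frac14+\frac13=\frac7{12}$. So the ball has measure at most $(7/12)^{N_k}$, and
$$\log N(X,a_k/8)\ge N_k\log\tfrac{12}7. \tag{4}$$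
- The space of Theorem 1 has order $1$. There $N_k=2^{k+1}=4/a_k$, so (4) gives order at least $1$. Conversely, let $a_{k+1}\le r<a_k$. The cylinders that fix the first $k$ blocks have diameter at most $a_{k+1}\le r$, so
$$\log N(X,r)\le\sum_{i\le k}2^{i+1}(i+1)\log2\le2^{k+2}(k+1)\le\tfrac8r\bigl(2+\log_2\tfrac1r\bigr),$$
because $2^{k+2}=8/a_k\le8/r$ and $k=1+\log_2(1/a_k)\le 1+\log_2(1/r)$. Hence the order is at most $1$. The threshold in Theorem 1 is $\frac12=\frac1{1+1}$.

**Theorem 2.** Let $0\le\tau<\infty$.

(a) Let $X$ be an analytic metric space and $\mu$ a finite Borel measure on $X$. Assume either (i) $\mu$-almost all of $X$ is covered by countably many totally bounded subsets of $X$ of metric order at most $\tau$, or (ii) $\operatorname{ord}_\mu(x)\le\tau$ for $\mu$-a.e. $x$. Then for every $\varepsilon>0$ there are a compact $C\subseteq X$ with $\mu(X\setminus C)<\varepsilon$ and an ultrametric $\rho$ on $C$ such that $\rho\le d$ and, for every $\beta\in(0,\frac1{1+\tau})$, $d\le b_\beta\rho^\beta$ for some $b_\beta$. In particular, if $\tau=0$ then $C$ is nearly ultrametric.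

(b) For every $\tau\in(0,\infty)$ there are a compact $X$ with $\operatorname{ord}X=\tau$ and $\dim_HX=0$, and a Borel probability measure $\mu$ on $X$, such that the following holds. If $C\subseteq X$ admits a Lipschitz bijection onto an ultrametric space whose inverse is $\beta$-Hölder for some $\beta>\frac1{1+\tau}$, then $\mu(\overline C)=0$.

By (a), the question has a positive answer, with $C$ of almost full measure, for analytic spaces that are countable unions of sets of finite upper box dimension, for example analytic subsets of $\mathbb R^n$. Spaces of finite packing dimension are covered too, since $\dim_PX<\infty$ means that $X$ is a countable union of sets whose upper box dimensions are bounded. By (b), the positive answer fails for some space of each order $\tau>0$, and it can fail for spaces of Hausdorff dimension $0$.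

The countable union in (i) is needed, because finite packing dimension does not imply that $X$ itself has order $0$. Consider
$$\{0\}\cup\{2^{-n}e_{n,i}:n\ge1,\ i\le\exp(2^n)\}\subset\ell_\infty$$
with $e_{n,i}$ distinct unit coordinate vectors. It is countable, hence of packing dimension $0$. It is compact, because each level is finite and the levels converge to $0$. A point of level $n$ is at distance at least $2^{-n}$ from every other point. So if $2^{-n-1}\le r<2^{-n}$, each point of level at most $n$ needs its own ball, and the ball about $0$ covers the rest. Thus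
$$N(r)=1+\sum_{j\le n}\lfloor\exp(2^j)\rfloor,$$
which lies between $\lfloor\exp(2^n)\rfloor$ and $1+n\exp(2^n)$, and the order is $1$.

## 7. Compact sets inside analytic sets

Part (a) will be proved first on compact sets. This section supplies them. It also explains why "analytic" and "compact" give equivalent questions.

**Lemma 3.** Let $\mu$ be a finite Borel measure on an analytic metric space $X$ and $\varepsilon>0$. For every Borel $A\subseteq X$ there is a compact $K\subseteq A$ with $\mu(A\setminus K)<\varepsilon$.

*Proof.* **Step 1: reduce to $A=X$.** Finite Borel measures on metric spaces are inner regular with respect to closed sets, so there is a closed $F\subseteq A$ with $\mu(A\setminus F)<\varepsilon/2$. If $K\subseteq X$ is compact with $\mu(X\setminus K)\le\delta:=\varepsilon/3$, then $K\cap F$ is compact, contained in $A$, and $\mu(A\setminus(K\cap F))<\varepsilon/2+\varepsilon/3<\varepsilon$. So it suffices to find such a $K$. We may assume $X\ne\emptyset$.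

**Step 2: bound the coordinates in the Baire space.** The aim is to lose little measure while making the parameter set compact. Let $f:\mathbb N^{\mathbb N}\to X$ be a continuous surjection and $\mu^*(S)=\inf\{\mu(B):B\supseteq S\text{ Borel}\}$. This outer measure is continuous along increasing sequences $S_1\subseteq S_2\subseteq\cdots$ of arbitrary sets. Indeed, choose Borel $B_n\supseteq S_n$ with $\mu(B_n)=\mu^*(S_n)$ and put $B_n'=\bigcap_{m\ge n}B_m\supseteq S_n$. The $B'_n$ increase and $\mu(B_n')=\mu^*(S_n)$, so $\mu^*(\bigcup S_n)\le\mu(\bigcup B_n')=\lim\mu^*(S_n)$. The reverse inequality is clear.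

Put $A_0=\mathbb N^{\mathbb N}$. Inductively choose $n_1,n_2,\dots$ such that $A_j=\{x:x_i\le n_i\text{ for }i\le j\}$ satisfies
$$\mu^*(f(A_j))\ge\mu^*(f(A_{j-1}))-\delta2^{-j}.$$
This is possible because the sets $f(\{x\in A_{j-1}:x_j\le n\})$ increase to $f(A_{j-1})$ as $n\to\infty$. Since $f(A_0)=X$, we get $\mu(\overline{f(A_j)})\ge\mu(X)-\delta$ for all $j$. These closed sets decrease, so $\mu\bigl(\bigcap_j\overline{f(A_j)}\bigr)\ge\mu(X)-\delta$.

**Step 3: the intersection of the closures lies in a compact image.** Let $L=\bigcap_jA_j$, a product of finite sets, hence compact and nonempty, and let $K=f(L)$, which is compact. We claim $\bigcap_j\overline{f(A_j)}\subseteq K$, which finishes the proof. Let $y\notin K$, and choose an open $V\supseteq K$ with $y\notin\overline V$, for instance the set of points whose distance to $K$ is less than half that of $y$. Suppose $A_j\not\subseteq f^{-1}(V)$ for every $j$, and choose $x^j\in A_j\setminus f^{-1}(V)$. For each $i$, the $i$-th coordinates of $x^j$ with $j\ge i$ are at most $n_i$. So by a diagonal argument a subsequence converges to a point of $L$.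 This point lies outside the open set $f^{-1}(V)$, although $f(L)=K\subseteq V$, a contradiction. Hence $f(A_j)\subseteq V$ for some $j$, and $y\notin\overline{f(A_j)}$. $\square$

## 8. Growing balls until the shell is cheap

A general compact $K$ has no coordinates to cut. Cover it by closed balls $\overline B(x_i,r)$, $i\le N$, and separate pieces by removing shells of width $s=r/J$ around the $x_i$, with radii between $r$ and $2r$. For each $i$ there are $J$ disjoint half-open shells to choose from, and the cheapest has measure at most $\frac1J\mu(\overline B(x_i,2r))$. Summing over $i$ and using only $\sum_i\mu(\overline B(x_i,2r))\le N\mu(K)$, a loss of $\mu(K)/n^2$ requires $J=n^2N$. So $s=r/(n^2N)$ for $r=2^{-n}$. With $\log N\approx r^{-\tau}$ this gap is exponentially small, while we want $J\approx\log N$, up to lower-order factors. The failure is in the sum: the balls $\overline B(x_i,2r)$ may overlap heavily.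

The remedy is to charge the shell to the ball *inside* it, with previously treated material removed, because those inner pieces are disjoint. A shell that is expensive in this sense multiplies the measure by a definite factor. This cannot happen at all $J$ radii if the measure can grow only by a factor $2N$ in total.

**Lemma 4.** Let $K$ be a compact metric space, $\mu$ a finite Borel measure on $K$ with $m=\mu(K)>0$, and $r>0$. Suppose $K$ is covered by closed $r$-balls centered at $x_1,\dots,x_N\in K$. Let $J\ge1$ be an integer and $s=r/J$. Then there are pairwise disjoint compact sets $P_1,\dots,P_N$ (possibly empty) of diameter at most $4r$, with distinct nonempty ones at distance at least $s$, such that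
$$\mu\Bigl(K\setminus\bigcup P_i\Bigr)\le2m\bigl(e^{\log(2N)/J}-1\bigr).$$

*Proof.* Write $\overline B(x,t)$ for the closed ball. Let $K_0=K$ and proceed for $i=1,\dots,N$.

**Step 1: choose the radius $R_i$.** The aim is a shell whose measure is small compared with what is inside. Given a compact $K_{i-1}\subseteq K$, put
$$f(t)=\mu(K_{i-1}\cap\overline B(x_i,t))+\frac mN .$$
The term $m/N$ prevents a start from zero. We have $f(r)\ge m/N$ and $f(2r)\le m+\frac mN\le2m$, so the product of the $J$ ratios $f(r+(l+1)s)/f(r+ls)$, $0\le l<J$, which telescopes to $f(2r)/f(r)$, is at most $2N$. Hence one ratio is at most $(2N)^{1/J}$: there is $l\in\{0,\dots,J-1\}$ such that, with $R_i=r+ls$,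
$$f(R_i+s)\le(2N)^{1/J}f(R_i). \tag{5}$$

**Step 2: cut out the piece.** Put $P_i=K_{i-1}\cap\overline B(x_i,R_i)$ and $K_i=K_{i-1}\setminus B(x_i,R_i+s)$. Both are compact, and $\operatorname{diam}P_i\le2R_i\le4r$. The discarded part lies in the shell between radii $R_i$ and $R_i+s$, so by (5)
$$\mu(K_{i-1}\setminus(P_i\cup K_i))\le f(R_i+s)-f(R_i)\le\bigl((2N)^{1/J}-1\bigr)\Bigl(\mu(P_i)+\frac mN\Bigr). \tag{6}$$

**Step 3: check separation.** If $i<j$, then $P_j\subseteq K_{j-1}\subseteq K_i$, so points of $P_j$ are at distance at least $R_i+s$ from $x_i$, while points of $P_i$ are at distance at most $R_i$. So $d(P_i,P_j)\ge s$ if both are nonempty. In particular the $P_i$ are disjoint.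

**Step 4: add up the losses.** Every point of $K$ lies in some $\overline B(x_i,r)\subseteq B(x_i,R_i+s)$, so $K_N=\emptyset$. Therefore $K\setminus\bigcup P_i$ is contained in the union of the discarded parts. Summing (6), and using that the $P_i$ are disjoint, the total loss is at most $((2N)^{1/J}-1)(m+m)=2m(e^{\log(2N)/J}-1)$. $\square$

**Proposition 5.** Let $K$ be compact, $\mu$ a finite Borel measure with $m=\mu(K)>0$, $\varepsilon>0$, $r_n=2^{-n}$, $N_n=N(K,r_n)$, $J_n=\lceil n^2\log(2N_n)\rceil$, and $s_n=r_n/J_n$ ($n\ge1$). There are $n_0\ge1$, $A<\infty$, a compact $C\subseteq K$ with $\mu(K\setminus C)<\varepsilon$, and an ultrametric $\rho$ on $C$ taking nonzero values only in $\{s_n:n\ge n_0\}$, such that $\rho\le d$, and $\rho(x,y)=s_n$ implies $d(x,y)\le A\,r_n$.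

*Proof.* This is Example 1 with the dyadic intervals replaced by the pieces of Lemma 4.

**Step 1: build $C$.** For each $n$ apply Lemma 4 with $r=r_n$, $N=N_n$, $J=J_n$ to get sets $P_i^n$. Since $\log(2N_n)/J_n\le n^{-2}\le1$, and $e^t-1\le2t$ on $[0,1]$ by convexity, the loss is at most $2m(e^{1/n^2}-1)\le4m/n^2$. Choose $n_0$ with $\sum_{n\ge n_0}4m/n^2<\varepsilon$ and let $C=\bigcap_{n\ge n_0}\bigcup_iP_i^n$. Then $C$ is compact and $\mu(K\setminus C)<\varepsilon$.

**Step 2: define $\rho$ and show that it is an ultrametric.** For each $n\ge n_0$ a point of $C$ lies in exactly one $P_i^n$. For $x\ne y$ in $C$ let $n(x,y)$ be the least $n\ge n_0$ such that $x,y$ lie in different sets $P_i^n$. It exists because $\operatorname{diam}P_i^n\le4r_n\to0$. Put $\rho(x,y)=s_{n(x,y)}$ and $\rho(x,x)=0$. The sequence $N_n$ is nondecreasing, since enlarging the radius of a cover with the same centers keeps it a cover. Hence $J_n$ is nondecreasing, and $s_n$ is strictly decreasing. For $n_0\le n<\min(n(x,y),n(y,z))$ the points $x,y,z$ lie in one $P_i^n$. So $n(x,z)\ge\min(n(x,y),n(y,z))$ for distinct $x,y,z$, and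 $\rho$ is an ultrametric. The pieces of different levels need not be nested, and nothing here uses that.

**Step 3: compare $\rho$ with $d$.** Let $n=n(x,y)$. By the separation in Lemma 4, $d(x,y)\ge s_n=\rho(x,y)$. If $n>n_0$, then $x,y$ lie in the same $P_i^{n-1}$, so $d(x,y)\le4r_{n-1}=8r_n$. If $n=n_0$, then $d(x,y)\le\operatorname{diam}K$. Take $A=\max(8,\operatorname{diam}K/r_{n_0})$. $\square$

## 9. Positive results for order at most $\tau$

*Proof of Theorem 2(a).*

**Step 1: compact $K$ with $\operatorname{ord}K\le\tau$ and $\mu(K)>0$.** The aim is to read the Hölder exponent off Proposition 5. Let $C,\rho$ be as in Proposition 5 and let $\eta>0$. By the definition of order, $\log N_n\le2^{n(\tau+\eta)}$ for large $n$. Hence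
$$J_n\le n^2\bigl(\log2+2^{n(\tau+\eta)}\bigr)+1\le2^{n(\tau+2\eta)},\qquad s_n=\frac{r_n}{J_n}\ge r_n^{1+\tau+2\eta}$$
for large $n$. Given $0<\beta<\frac1{1+\tau}$, choose $\eta>0$ with $\beta(1+\tau+2\eta)\le1$. Then $s_n^\beta\ge r_n^{\beta(1+\tau+2\eta)}\ge r_n$ for all large $n$, so $r_n\le b\,s_n^\beta$ for all $n\ge n_0$ with a suitable $b$. Hence $d\le Ab\,\rho^\beta$. The ultrametric $\rho$ does not depend on $\beta$, and $\rho\le d$.

**Step 2: reduce the general case to Step 1.** If $\mu(X)=0$, take $C=\emptyset$. Otherwise we may assume $0<\varepsilon<\mu(X)$. It suffices to find a compact $K\subseteq X$ with $\operatorname{ord}K\le\tau$ and $\mu(X\setminus K)<\varepsilon/2$. Then $\mu(K)>0$, and Step 1 applied to $K$ with $\varepsilon/2$ gives $C$ with $\mu(X\setminus C)<\varepsilon$.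

**Step 3: find $K$ under hypothesis (i).** Let $\mu$-almost all of $X$ be covered by nonempty sets $E_i$ with $\operatorname{ord}E_i\le\tau$, and let $F_i$ be the closure of $E_i$ in $X$. Then $N(F_i,r)\le N(E_i,r)$, because a finite union of closed balls is closed. Choose $p$ with $\mu(X\setminus\bigcup_{i\le p}F_i)<\varepsilon/4$ and, by Lemma 3, a compact $K\subseteq\bigcup_{i\le p}F_i$ with $\mu(X\setminus K)<\varepsilon/2$. Each closed $r$-ball that meets $K$ lies in a closed $2r$-ball centered in $K$, so
$$N(K,2r)\le\sum_{i\le p}N(F_i,r).$$
For $\tau'>\tau$ and small $r$ each $\log N(F_i,r)$ is at most $r^{-\tau'}$, so $1+\log N(K,2r)\le1+\log p+r^{-\tau'}$. Hence $\operatorname{ord}K\le\tau'$ for all $\tau'>\tau$, that is, $\operatorname{ord}K\le\tau$.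

**Step 4: find $K$ under hypothesis (ii).** The aim is to make the lower bound on the measure of balls uniform. For $j,p\in\{1,2,\dots\}$ let
$$A_{j,p}=\bigl\{x:\mu(B(x,2^{-n}))\ge\exp(-2^{n(\tau+1/j)})\text{ for all }n\ge p\bigr\}.$$
It is Borel, because $x\mapsto\mu(B(x,r))$ is lower semicontinuous for open balls: if $x_i\to x$, then $1_{B(x,r)}\le\liminf1_{B(x_i,r)}$, and Fatou's lemma applies. For fixed $j$ the sets $A_{j,p}$ increase with $p$ to a set that contains every $x$ with $\operatorname{ord}_\mu(x)\le\tau$. So their union has full measure. Choose $p_j$ with $\mu(X\setminus A_{j,p_j})<\varepsilon2^{-j-2}$. These bounds add up to $\varepsilon/4$, so Lemma 3 gives a compact $K\subseteq\bigcap_jA_{j,p_j}$ with $\mu(X\setminus K)<\varepsilon/2$.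

Fix $j$ and $n\ge p_j$, and consider a maximal subset of $K$ with mutual distances at least $2\cdot2^{-n}$. The balls $B(x,2^{-n})$ about its points are disjoint, so it has at most $\mu(X)\exp(2^{n(\tau+1/j)})$ points. By maximality it is a $2^{1-n}$-net of $K$. Thus $\log N(K,2^{1-n})\le\log^+\mu(X)+2^{n(\tau+1/j)}$. For $2^{1-n}\le r<2^{2-n}$ we have $N(K,r)\le N(K,2^{1-n})$ and $2^n<4/r$. Hence $\operatorname{ord}K\le\tau+1/j$. As $j$ is arbitrary, $\operatorname{ord}K\le\tau$. $\blacksquare$

## 10. Counterexamples of every positive order, with Hausdorff dimension zero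

*Proof of Theorem 2(b).* In the notation of Section 5 we take $M_k=N_k=h_k^{-\alpha}$ with $1-\alpha=\frac1{1+\tau}$, that is, $\alpha=\frac\tau{1+\tau}$. The scales are taken very sparse, to force Hausdorff dimension $0$. Precisely, use the spaces (1) with
$$M_k=N_k=m_k,\qquad h_k=m_k^{-(1+\tau)/\tau},\qquad a_k=h_kM_k=m_k^{-1/\tau},$$
where $3\le m_1<m_2<\cdots$ are integers, chosen one after another, with $m_k\ge e^k$ and
$$\frac1\tau\log m_{k+1}\ge kS_k,\qquad S_k=\sum_{i\le k}m_i\log m_i. \tag{7}$$
Then $a_k$ decreases to $0$. There are $\prod_{i\le k}m_i^{m_i}=e^{S_k}$ cylinders that fix the first $k$ blocks, and each has diameter at most $a_{k+1}$.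

**Step 1: no good set of positive measure.** Let $\rho\le c\,d$ and $d\le b\rho^\beta$ on $C$ with $\beta>\frac1{1+\tau}$. With $\theta(t)=bt^\beta$ we get $q_k\le Bh_k^{\beta-1}$, where $B=b(3c)^\beta$. Since $m_k=h_k^{-\tau/(1+\tau)}$,
$$\frac{q_k}{m_k}\le Bh_k^{\beta-1+\frac\tau{1+\tau}}=Bh_k^{\beta-\frac1{1+\tau}}\to0 .$$
So $M_k=m_k\ge3q_k+3$ for large $k$ and $N_k/(q_k+1)=m_k/(q_k+1)\to\infty$. By (3), $\mu(\overline C)=0$.

**Step 2: Hausdorff dimension.** We cover $X$ by the cylinders above. Let $s>0$. By (7), $a_{k+1}\le e^{-kS_k}$. So the sum of the $s$-th powers of the diameters is at most $e^{S_k}a_{k+1}^s\le e^{S_k(1-sk)}$, which tends to $0$ as $k\to\infty$, since $S_k\ge S_1>0$. Because also $a_{k+1}\to0$, the $s$-dimensional Hausdorff measure of $X$ is $0$ for every $s>0$, and $\dim_HX=0$. (The same count shows that the lower box dimension is $0$, since $S_k/\log(1/a_{k+1})\le1/k$.)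

**Step 3: the order is at most $\tau$.** Let $a_{k+1}\le r<a_k$. The cylinders have diameter at most $a_{k+1}\le r$, so
$$\log N(X,r)\le S_k\le k\,m_k\log m_k\le m_k(\log m_k)^2\le r^{-\tau}\Bigl(\tau\log\frac1r\Bigr)^2 .$$
The second inequality holds because each of the $k$ terms of $S_k$ is at most $m_k\log m_k$, the third because $m_k\ge e^k$, and the last because $m_k=a_k^{-\tau}\le r^{-\tau}$. The logarithmic factor does not affect the order, so $\operatorname{ord}X\le\tau$.

**Step 4: the order is at least $\tau$.** By (4), $\log N(X,a_k/8)\ge m_k\log\frac{12}7=a_k^{-\tau}\log\frac{12}7$, so $\operatorname{ord}X\ge\tau$. One can also argue without computing. If $\operatorname{ord}X=\tau'<\tau$, then part (a), with some $\beta\in(\frac1{1+\tau},\frac1{1+\tau'})$, would give a compact $C$ with $\mu(C)>0$ and a Lipschitz bijection onto an ultrametric space with $\beta$-Hölder inverse, against Step 1. $\blacksquare$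

## 11. No universal modulus of continuity

Instead of a power one may ask for any fixed modulus $\omega$ that controls the inverse in all spaces at once. The freedom left in (1) is enough to rule this out. In a single given space, however, some modulus always exists.

**Theorem 3.** (a) Let $\omega:(0,\infty)\to(0,\infty)$ be nondecreasing with $\omega(0+)=0$. There are a compact metric space $X$ and a Borel probability measure $\mu$ on $X$ such that $\mu(\overline C)=0$ whenever $C\subseteq X$ carries an ultrametric $\rho$ with $\rho\le c\,d$ and, for $x\ne y$, $d(x,y)\le b\,\omega(c\rho(x,y))$ for some constants $b,c>0$.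

(b) Conversely, for every analytic $X$, finite Borel $\mu$ and $\varepsilon>0$ there are a compact $C$ with $\mu(X\setminus C)<\varepsilon$, an ultrametric $\rho\le d$ on $C$, and a nondecreasing $\omega:(0,\infty)\to(0,\infty)$ with $\omega(0+)=0$ such that $d(x,y)\le\omega(\rho(x,y))$ for $x\ne y$.

*Proof of (a).* **Step 1: choose the space.** The class diameters, about $\omega(h_k)$ up to constants, must be much smaller than the block widths $a_k\approx1/k$, and $N_k$ must exceed $1/h_k$ by far. Choose $h_k\in(0,\frac1{4k})$ with $k\,\omega(kh_k)\le k^{-2}$, which is possible because $\omega(0+)=0$. Let $M_k=\lfloor\frac1{kh_k}\rfloor\ge4$ and let $N_k\ge k/h_k$ be an integer. Then $a_k=h_kM_k\le\frac1k\to0$, and Section 4 applies.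

**Step 2: bound $q_k$.** Given $b,c$, put $\theta(t)=b\,\omega(ct)$. The arbitrary constants are absorbed by the growing factor $k$: for $k\ge\max(b,3c^2)$,
$$\theta(3ch_k)=b\,\omega(3c^2h_k)\le k\,\omega(kh_k)\le k^{-2},\qquad\text{so}\quad q_k\le\frac1{k^2h_k}.$$

**Step 3: check $M_k\ge3q_k+3$ for large $k$.** If $q_k=0$, then $M_k\ge4\ge3q_k+3$. If $q_k\ge1$, then $\frac1{k^2h_k}\ge1$, so $3q_k+3\le\frac3{k^2h_k}+3\le\frac6{k^2h_k}$, while $M_k\ge\frac1{kh_k}-1$. It remains to see that $\frac1{kh_k}-\frac6{k^2h_k}\ge1$. Since $\frac1{kh_k}\ge k$, for $k\ge8$ we have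
$$\frac1{kh_k}\Bigl(1-\frac6k\Bigr)\ge k\Bigl(1-\frac6k\Bigr)=k-6\ge1 .$$

**Step 4: conclude.** Using $q_k\le1/h_k$ and $h_k<1$,
$$\frac{N_k}{q_k+1}\ge\frac{k/h_k}{1/h_k+1}=\frac k{1+h_k}\ge\frac k2\to\infty ,$$
and (3) gives $\mu(\overline C)=0$.

*Proof of (b).* The aim is to read $\omega$ off Proposition 5. If $\mu(X)=0$, take $C=\emptyset$ and any $\omega$ of the required kind. Otherwise assume $0<\varepsilon<\mu(X)$, choose by Lemma 3 a compact $K\subseteq X$ with $\mu(X\setminus K)<\varepsilon/2$, and apply Proposition 5 to $K$ with $\varepsilon/2$. This gives $C$ with $\mu(X\setminus C)<\varepsilon$ and $\rho\le d$. Put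
$$\omega(t)=A\,r_n\ \text{ for }s_n\le t<s_{n-1},\ n>n_0,\qquad\omega(t)=A\,r_{n_0}\ \text{ for }t\ge s_{n_0}.$$
Since $s_n\le r_n$ decreases to $0$, $\omega$ is defined on all of $(0,\infty)$. It is positive and nondecreasing, and $\omega(0+)=0$ because $r_n\to0$. If $\rho(x,y)=s_n$, then $d(x,y)\le A\,r_n=\omega(s_n)=\omega(\rho(x,y))$. $\blacksquare$
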